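# When every $\simeq_{k,R}$ has finitely many classes: relational structures of bounded arity

## Refining equivalences and the example one expects

On $\mathbb Z$, congruence modulo $2^k$ has finitely many classes for each $k$, while the intersection of all these congruences is equality, which has infinitely many classes. A relational structure carries a natural sequence of equivalence relations of increasing precision, and one would first guess that it can behave in the same way: finitely many classes at each finite level, infinitely many in the limit. We make this precise and test the guess.

**Definition 1.** A *relational structure* is a pair $R=(V,(\rho_j)_{j\in J})$ where each $\rho_j$ is an $m_j$-ary relation on the set $V=V(R)$. Its *signature* is $(m_j)_{j\in J}$; the signature is finite if $J$ is finite. For $A\subseteq V$, $R_{\restriction A}$ is the restriction (induced substructure) of $R$ to $A$.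

**Definition 2.** Let $x,y\in V$ and let $k\ge 0$ be an integer. Write $x\simeq_{k,R}y$ if for every $k$-element subset $F$ of $V\setminus\{x,y\}$ the structures $R_{\restriction F\cup\{x\}}$ and $R_{\restriction F\cup\{y\}}$ are isomorphic. Write $x\simeq_R y$ if $x\simeq_{k,R}y$ for every $k$. We drop $R$ from the notation when it is clear.

The isomorphism in this definition is not asked to fix $F$, nor to send $x$ to $y$. This freedom is the source of all the difficulty.

**Example 1.** Let $R$ be the path $a - b - c$, a graph on three vertices. All vertices are $\simeq_0$-equivalent. We have $a\simeq_1 c$, because both are joined to $b$. But $a\not\simeq_1 b$: with $F=\{c\}$, the pair $\{c,a\}$ is not an edge and $\{c,b\}$ is. For $k\geq 2$ the condition is vacuous. So the classes of $\simeq_R$ are $\{a,c\}$ and $\{b\}$.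

**Lemma 1.** Each $\simeq_{k,R}$ is an equivalence relation on $V$, and so is $\simeq_R$.

*Proof.* Only transitivity needs an argument. Let $x\simeq_k y\simeq_k z$ with $x,y,z$ distinct, and let $F\subseteq V\setminus\{x,z\}$, $|F|=k$. If $y\notin F$, then $R_{\restriction F\cup\{x\}}\cong R_{\restriction F\cup\{y\}}\cong R_{\restriction F\cup\{z\}}$. If $y\in F$, put $F'=F\setminus\{y\}$. Using $y\simeq_k z$ with the $k$-set $F'\cup\{x\}$, and then $x\simeq_k y$ with the $k$-set $F'\cup\{z\}$,
$$R_{\restriction F\cup\{x\}}=R_{\restriction F'\cup\{x,y\}}\cong R_{\restriction F'\cup\{x,z\}}\cong R_{\restriction F'\cup\{y,z\}}=R_{\restriction F\cup\{z\}} .\qquad\square$$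

The problem, posed in Djamila Oudrar and Maurice Pouzet, "Ordered structures with no finite monomorphic decomposition. Application to the profile of hereditary classes", arXiv:2312.05913 (2023), is this: does there exist a relational structure $R$ with a finite signature such that $\simeq_R$ has infinitely many classes while $\simeq_{k,R}$ has only finitely many classes for each integer $k$? The guess is yes.

## Unary relations, graphs, tournaments, chains

**Example 2 (unary relations).** If all relations are unary, $x\simeq_0y$ says that $x$ and $y$ belong to the same relations. Then the transposition $(x\,y)$ is an automorphism of $R$; it maps $F\cup\{x\}$ to $F\cup\{y\}$ for each $F\subseteq V\setminus\{x,y\}$, so $x\simeq_Ry$. Hence $\simeq_R=\simeq_0$ and there is no example.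

**Example 3 (graphs).** Let $R$ be a graph, that is, one symmetric irreflexive binary relation. Then $x\simeq_1y$ says that each $z\ne x,y$ is joined to both $x,y$ or to neither. Again $(x\,y)$ is an automorphism, so $x\simeq_R y$. Thus $\simeq_1\subseteq\simeq_R$, and there is no example among graphs.

**Example 4 (tournaments).** Any two 2-element tournaments are isomorphic, so in a tournament $\simeq_1$ always has a single class, and the argument for graphs stops: an isomorphism from $R_{\restriction\{z,x\}}$ to $R_{\restriction\{z,y\}}$ need not fix $z$. Let us try to exploit this. Put infinitely many 3-cycles one after the other, all arcs between different cycles pointing from the earlier to the later. If $x,y$ lie in different 3-cycles and $F$ is the 3-cycle of $x$ without $x$, then $F\cup\{x\}$ is a 3-cycle, while $F\cup\{y\}$ is transitive. So $x\not\simeq_2y$, and $\simeq_2$ already has infinitely many classes.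

**Example 5 (chains).** In a chain, all sets of the same finite size are isomorphic, so $\simeq_R$ has one class. But if there are at least two elements, no transposition is an automorphism. So a class can be homogeneous without being symmetric.

**Example 6 (a colored chain).** Take $(\mathbb Z,<,U)$ with $U$ the set of even numbers. If $x<y$ are both even, let $F=\{x+1\}$. On $F\cup\{x\}$ the smaller element is even, on $F\cup\{y\}$ it is odd. The same works with the parities exchanged. So the elements of each color are pairwise $\not\simeq_1$, and $\simeq_1$ has infinitely many classes.

In all these tests the guess fails. It is nevertheless right for some signatures.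

**Example 7 (unbounded arities).** Suppose $\sup_jm_j=\infty$. Choose $j_0,j_1,\dots$ in $J$ with strictly increasing arities $r_t:=m_{j_t}\ge t+2$. On $V=\mathbb N$ let $\rho_{j_t}$ be the set of injective $r_t$-tuples having $t$ as an entry, and let all other relations be empty.

On a set with $k+1$ elements, $\rho_{j_t}$ can be nonempty only if $r_t\le k+1$, hence $t\le k-1$. Let $x,y\ge k$ and $F\subseteq V\setminus\{x,y\}$, $|F|=k$. The map $x\mapsto y$ fixing $F$ is an isomorphism: for $t\le k-1$ we have $x\ne t\neq y$, so a tuple has $t$ as an entry iff its image does. Hence all numbers $\ge k$ are $\simeq_k$-equivalent, and $\simeq_k$ has at most $k+1$ classes. Now let $x\ne y$ and take $F\subseteq V\setminus\{x,y\}$ with $|F|=r_x-1$. Then $\rho_{j_x}$ is nonempty on $F\cup\{x\}$, and empty on $F\cup\{y\}$, which does not contain $x$. So $x\not\simeq_Ry$: all $\simeq_R$-classes are singletons.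

**Example 8 (late detection).** Let $m\ge2$, let $V$ be partitioned into infinitely many blocks of size $m$, and let $\rho$ be the set of injective $m$-tuples enumerating a block. For $k\le m-2$, $\rho$ is empty on all $(k+1)$-sets, so $\simeq_k$ has one class. If $x,y$ are in different blocks and $F$ is the block of $x$ without $x$, then $\rho$ is nonempty on $F\cup\{x\}$ and empty on $F\cup\{y\}$, so $x\not\simeq_{m-1}y$. Hence $\simeq_{m-1}$ and $\simeq_R$ have infinitely many classes.

## Statements for bounded and unbounded arity

So the arity matters. The answer to the problem is negative, and boundedness of the arities is exactly what is needed.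

**Theorem 1.** Let $R$ be a relational structure with finite signature. If $\simeq_{k,R}$ has finitely many classes for every $k$, then $\simeq_R$ has finitely many classes.

**Theorem 2.**

1. Let $R$ be infinite with arities bounded by $m$ ($J$ arbitrary). The following are equivalent:
   - (a) every $\simeq_{k,R}$ has finitely many classes;
   - (b) $\simeq_R$ has finitely many classes;
   - (c) for some $K$, $\simeq_R=\bigcap_{k\le K}\simeq_{k,R}$, and this relation has finitely many classes;
   - (d) $V$ has a finite partition into blocks, each a singleton or an infinite linearly ordered set, such that every finite partial injection mapping each block into itself, increasingly on the ordered blocks, is an isomorphism between the induced substructures.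
2. For a signature $(m_j)_{j\in J}$, a structure $R$ of that signature with $\simeq_R$ having infinitely many classes and every $\simeq_{k,R}$ finitely many exists if and only if $\sup_jm_j=\infty$.
3. No single $K$ works for all finite signatures: for each $m\ge2$ there is a structure with one $m$-ary relation such that $\simeq_k$ has one class for $k\le m-2$, while $\simeq_{m-1}$ and $\simeq_R$ have infinitely many.

Example 8 proves part 3, and Example 7 proves the "if" half of part 2. The main work is Theorem 1; the rest of Theorem 2 is in the last section.

We use four standard tools. The first is Ramsey's theorem. The second is the Erdős–Szekeres theorem: a sequence of $(s-1)^2+1$ distinct elements of a chain has a monotone subsequence of length $s$. The third is that an inverse limit of nonempty finite sets over a directed set is nonempty. The fourth is saturation: every structure has an $\aleph_1$-saturated elementary extension, and in it, when the language is countable, every finitely satisfiable set of formulas in countably many variables over countably many parameters is realized. (If one knows this for one variable only, choose the values one variable at a time. At each stage require,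 for each finite part of the set, that the remaining variables can still be chosen to satisfy it.)

**Definition 3.** Let the arities be $\le m$, where $m\ge1$. A bijection $f:A\to B$ with $A,B\subseteq V$ is a *partial isomorphism* (p.i.) if it is an isomorphism $R_{\restriction A}\to R_{\restriction B}$.

In $(\mathbb Q,<)$ the p.i. are the increasing bijections between subsets. Compositions, inverses and restrictions of p.i. are p.i. A tuple of length $\le m$ has at most $m$ distinct entries, so $f$ is a p.i. if and only if all its restrictions to subsets with at most $m$ elements are. Also, if $x\simeq_Ry$ and $x,y\in B\subseteq V$, then $x\simeq_{R_{\restriction B}}y$, since there are fewer sets $F$ to test.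

## Saturation and the case of symmetric classes

**Step 1 (the set-up; it produces an infinite class $E$ that infinitely many other classes approximate).** Suppose that $R$ has finite signature, that all $\simeq_{k,R}$ have finitely many classes, and that $\simeq_R$ has infinitely many. Then $V(R)$ is infinite. Since the signature is finite, "$F\cup\{x\}$ and $F\cup\{y\}$ induce isomorphic structures" is, for $F=\{z_1,\dots,z_k\}$, a finite disjunction over bijections of finite conjunctions of conditions on the relations. So $\simeq_k$ is defined by a first-order formula.

Let $R^*$ be an $\aleph_1$-saturated elementary extension of $R$, and *from now on, until Theorem 1 is proved, let $V$ be its base*. In $R^*$ each $\simeq_k$ is an equivalence relation with the same finite number of classes as in $R$, and it restricts to $\simeq_{k,R}$ on $V(R)$. Put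
$$\simeq_{\le k}\;=\;\bigcap_{j\le k}\simeq_j,\qquad \sim\;=\;\bigcap_k\simeq_k\;=\;\simeq_{R^*}.$$
Each $\simeq_{\le k}$ is definable with finitely many classes, while $\sim$ restricts to $\simeq_R$ on $V(R)$ and so has infinitely many classes.

Since each $\simeq_{\le k}$-class is a finite union of $\simeq_{\le k+1}$-classes, we can choose inductively $W_0\supseteq W_1\supseteq\cdots$ with $W_k$ a $\simeq_{\le k}$-class containing infinitely many $\sim$-classes. Let
$$E=\bigcap_kW_k. \tag{1}$$
Each $W_k$ is infinite and definable from one parameter. So the formulas "$x_r\in W_k$" and "$x_r\ne x_s$" ($k\ge0$, $r\ne s$) are finitely satisfiable, hence realized, and $E$ is infinite. Two elements of $E$ are $\simeq_{\le k}$-equivalent for all $k$, and an element $\sim$-equivalent to an element of $E$ is in every $W_k$; so $E$ is a $\sim$-class. Fix $e\in E$. Then $W_k=\{x: x\simeq_{\le k}e\}$ is definable from $e$.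

**Step 2 (the first approach: transfer a property of $E$ to some $W_k$).** We look for a formula $\varphi(x,y)$, with parameters, that is true for all $x,y\in E$ and implies $x\sim y$. Suppose we have one. If for every $k$ it failed for some $x,y\in W_k$, the set "$x,y\in W_k$ for all $k$, and not $\varphi(x,y)$" would be finitely satisfiable, hence realized in $E$, which is impossible. So $\varphi$ holds on some $W_k$, and $W_k$ lies in one $\sim$-class: a contradiction.

The graphs of Example 3 suggest a choice of $\varphi$: "$(x\,y)$ is an automorphism of $R^*$". This is first-order because the signature is finite, and it implies $x\sim y$, since $(x\,y)$ maps $F\cup\{x\}$ to $F\cup\{y\}$. *So if all transpositions of elements of $E$ are automorphisms, we have our contradiction.*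

**Where this stops.** Example 5 shows that an infinite class may look like a chain; then the formula about transpositions is false on $E$. The relation $x\sim y$ itself is an infinite conjunction of formulas, and saturation says nothing about it beyond (1). We could hope to use an order on $E$ and say "$x$ can be moved to $y$ if nothing lies between them". The next section shows that $E$ does carry a suitable order. But it comes from an inverse limit, and no formula is attached to it. It may even be impossible to define such an order without parameters. Let $K$ be the cyclic order on $\mathbb Q$: $K(x,y,z)$ iff $x<y<z$ or $y<z<x$ or $z<x<y$. All finite sets of the same size are isomorphic. For $x<y$, the two arcs $(x,y)$ and $(y,\infty)\cup(-\infty,x)$, the latter read in this order, are countable dense chains without endpoints, hence isomorphic by Cantor's theorem. Exchanging $x$ and $y$, and the two arcs accordingly, is an automorphism. So no parameter-free formula defines a linear order of $\mathbb Q$ in $(\mathbb Q,K)$.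

The way past this point is to note that "every $N$-element set carries a suitable order" *is* first-order, so it passes from $E$ to some $W_k$. A long finite tuple $p$ then serves as an anchor that makes the order definable on a part of $W_k$. With a definable order, "moving $x$ to $y$ past nothing" becomes a formula.

## Admissible orders on infinite classes

**Definition 4.** Let $M$ be a structure and $E\subseteq V(M)$. A linear order $\lhd$ on $E$ is *admissible* if every finite partial injection $f$ of $V(M)$ which is the identity on $\operatorname{dom}f\setminus E$, maps $\operatorname{dom}f\cap E$ into $E$, and is $\lhd$-increasing there, is a p.i.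

The reverse of an admissible order is admissible, because the same maps $f$ are increasing.

**Example 9.** Let $M$ be $(\mathbb Q,<)$ with a unary relation marking $0$. If $x<0<y$, the set $F=\{0\}$ shows $x\not\simeq_1y$. The negative numbers form a class $E$: for $x,y<0$, the sets $F\cup\{x\}$ and $F\cup\{y\}$ have equally many elements on each side of $0$. The usual order is admissible on $E$, since moving negative numbers increasingly among themselves does not change their position relative to the numbers $\ge0$.

**Lemma 2.** Let $H$ be a $\simeq_M$-class of a structure $M$, let $A\subseteq V(M)\setminus H$ be finite, and let $X,X'\subseteq H$ be finite with $|X|=|X'|$. Then $M_{\restriction A\cup X}\cong M_{\restriction A\cup X'}$.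

*Proof.* Pass from $X$ to $X'$ inside $H$ by exchanging one element at a time. To exchange $Y\cup\{x\}$ for $Y\cup\{y\}$, with $x,y\in H\setminus Y$ distinct, apply $x\simeq_My$ with $F=A\cup Y$. $\square$

**Lemma 3.** Let $M$ have finite signature (arities $\le m$) and let $E$ be an infinite $\simeq_M$-class. Then $E$ has an admissible order.

*Proof.* For finite $X\subseteq E$ and finite $C\subseteq V\setminus E$ let $O(X,C)$ be the set of linear orders on $X$ such that for every increasing bijection $f$ between subsets of $X$, $f\cup\mathrm{id}_C$ is a p.i. Steps 1 to 4 show $O(X,C)\ne\emptyset$; Step 5 glues.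

The obvious plan for $O(X,C)\neq\emptyset$ is to find by Ramsey a set $Y_0\subseteq E$ that behaves like a chain over $C$, and to carry its order back by an isomorphism $C\cup Y\to C\cup Y_0$ given by Lemma 2. The trouble is that this isomorphism may mix $C$ with the rest. So we first enlarge $C$ to a finite set that isomorphisms cannot mix with the elements of the class.

**Step 1 (for enlarging $C$ to a finite set $A^\circ$ outside a class $\hat E\supseteq E$ of a smaller structure).** Fix $e_0\in E$. For $c\in C$ we have $c\not\simeq_Me_0$, so choose a finite $F_c\subseteq V\setminus\{c,e_0\}$ with $M_{\restriction F_c\cup\{c\}}\not\cong M_{\restriction F_c\cup\{e_0\}}$. Let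
$$A=C\cup\bigcup_{c\in C}(F_c\setminus E),\qquad M_1=M_{\restriction A\cup E},$$
let $\hat E$ be the $\simeq_{M_1}$-class of $e_0$, and $A^\circ=(A\cup E)\setminus\hat E$. Since $\simeq_M$ passes to restrictions, $\hat E\supseteq E$. So $A^\circ\subseteq A$ is finite. Moreover $C\subseteq A^\circ$: for $c\in C$ the set $F_c$ is contained in $A\cup E$ and shows $c\not\simeq_{M_1}e_0$. For each $a\in A^\circ$ choose a finite $F_a\subseteq(A\cup E)\setminus\{a,e_0\}$ with $M_{\restriction F_a\cup\{a\}}\not\cong M_{\restriction F_a\cup\{e_0\}}$. Choose $h$ with $h>|A^\circ|$ and $h>|F_a\cap\hat E|$ for all $a\in A^\circ$.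

**Step 2 (for recognizing $Y$ inside the finite structure on $A^\circ\cup Y$).** Let $Y\subseteq\hat E$ be finite with $|Y|\ge h$. *Then $Y$ is a $\simeq$-class of $M_{\restriction A^\circ\cup Y}$.* The elements of $Y$ are pairwise equivalent there by restriction from $M_1$. Now let $a\in A^\circ$ and $y\in Y$. Choose $G\subseteq Y\setminus\{y\}$ with $|G|=|F_a\cap\hat E|$, which is possible since $|Y|-1\ge h-1\ge|F_a\cap\hat E|$, and put $F'=G\cup(F_a\cap A^\circ)$. Then $a,y\notin F'$. Note $F_a=(F_a\cap\hat E)\cup(F_a\cap A^\circ)$. Apply Lemma 2 in $M_1$ with the class $\hat E$, first exchanging $G$ for $F_a\cap\hat E$ over $(F_a\cap A^\circ)\cup\{a\}$, then exchanging $G\cup\{y\}$ for $(F_a\cap\hat E)\cup\{e_0\}$ over $F_a\cap A^\circ$: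
$$M_{\restriction F'\cup\{a\}}\cong M_{\restriction F_a\cup\{a\}},\qquad M_{\restriction F'\cup\{y\}}\cong M_{\restriction F_a\cup\{e_0\}} .$$
The right-hand sides are not isomorphic, so $F'$ shows that $a$ and $y$ are not equivalent in $M_{\restriction A^\circ\cup Y}$.

**Step 3 (so that isomorphisms do not mix).** Let $Y,Y'\subseteq\hat E$ be finite with $|Y|=|Y'|\ge h$, and let $\varphi:M_{\restriction A^\circ\cup Y}\to M_{\restriction A^\circ\cup Y'}$ be an isomorphism. By Step 2, $\varphi(Y)$ is a $\simeq$-class of $M_{\restriction A^\circ\cup Y'}$. It has more than $|A^\circ|$ elements, so it meets the class $Y'$, hence equals it. So $\varphi(Y)=Y'$ and $\varphi(A^\circ)=A^\circ$.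

**Step 4 (for $O(X,C)\ne\emptyset$).** For each $r\le m$ there are finitely many quantifier-free types of $r$-tuples over $A^\circ$. By Ramsey's theorem there is a sequence $e_1,e_2,\dots$ of distinct elements of $E$ such that for each $r\le m$ all index-increasing $r$-tuples have the same quantifier-free type over $A^\circ$. Hence every index-increasing bijection between finite subsets of the sequence, extended by $\mathrm{id}_{A^\circ}$, is a p.i., because its restrictions to sets with at most $m$ elements are.

Given a finite $X\subseteq E$, choose a finite $Y$ with $X\subseteq Y\subseteq E$, $|Y|\ge h$, and let $Y_0=\{e_1,\dots,e_{|Y|}\}$. Lemma 2 in $M_1$ gives an isomorphism $\varphi:M_{\restriction A^\circ\cup Y}\to M_{\restriction A^\circ\cup Y_0}$, and $\varphi(Y)=Y_0$, $\varphi(A^\circ)=A^\circ$ by Step 3. Pull the index order of $Y_0$ back to $Y$ by $\varphi$. If $f$ is an increasing bijection between subsets of $Y$, then $\varphi(f\cup\mathrm{id}_{A^\circ})\varphi^{-1}$ is an index-increasing map extended by $\mathrm{id}_{A^\circ}$, hence a p.i. So $f\cup\mathrm{id}_{A^\circ}$ is a p.i. Restricting the order to $X$, and the maps to $C\subseteq A^\circ$, we get an element of $O(X,C)$.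

**Step 5 (for one order on all of $E$).** For $X\subseteq X'$ and $C\subseteq C'$, restriction of orders maps $O(X',C')$ to $O(X,C)$. The sets $O(X,C)$ are finite and nonempty, so there is a compatible family of orders. The order that it gives on $X$ does not depend on $C$, since restriction from $O(X,C\cup C')$ to $O(X,C)$ or $O(X,C')$ does not change the order. So the family is one linear order on $E$ whose restriction to each $X$ lies in $O(X,C)$ for all $C$. It is admissible: for $f$ as in Definition 4, take $X=(\operatorname{dom}f\cup\operatorname{im}f)\cap E$ and $C=\operatorname{dom}f\setminus E$. $\square$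

## The permutation group of a non-symmetric class

We return to $R^*$, $W_k$, $E$, $e$ of (1). By Lemma 3, $E$ has an admissible order $\lhd_E$. By Step 2 of the set-up we may assume that some transposition of elements of $E$ is not an automorphism.

**Step 1 (for encoding the failure of symmetry in a proper subgroup of $S_n$).** There are $x,y\in E$, a relation $\rho$ and a tuple $s$ such that exactly one of $s$, $(x\,y)s$ is in $\rho$. Let $C\subseteq V\setminus E$ be the finite set of entries of $s$ outside $E$, enumerated as $\mathbf c$. Let $n\ge4$ be at least the number of elements of $E$ that equal $x$ or $y$ or are entries of $s$.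

For tuples of distinct elements of $V\setminus C$, *type* now means quantifier-free type over $\mathbf c$. For each length there are finitely many types, each given by one formula, and two tuples $t,t'$ have the same type iff the map $t_j\mapsto t'_j$ extended by $\mathrm{id}_C$ is a p.i. As $\lhd_E$ is admissible and $C\cap E=\emptyset$, all $\lhd_E$-increasing $n$-tuples of $E$ have the same type, which we call $\theta$. For $\sigma\in S_n$ put $t^\sigma=(t_{\sigma(1)},\dots,t_{\sigma(n)})$. Then $(t^\sigma)^\pi=t^{\sigma\pi}$, where permutations are composed as functions, the right one first. Let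
$$G=\{\sigma\in S_n:\ t\models\theta\Rightarrow t^\sigma\models\theta\}.$$
The type of $t^\sigma$ is determined by that of $t$, so it does not matter whether we ask this for some or for all $t\models\theta$. $G$ is closed under products, hence it is a subgroup of the finite group $S_n$.

**Step 2 (for $G\ne S_n$).** Choose an $n$-subset $B$ of $E$ containing $x,y$ and all entries of $s$ in $E$. Its increasing enumeration satisfies $\theta$. If $G=S_n$, all its enumerations do, so every permutation of $B$ extended by $\mathrm{id}_C$ is a p.i. In particular $(x\,y)$ restricted to $B\cup C$ is one. All entries of $s$ are in $B\cup C$, so $s\in\rho\Leftrightarrow(x\,y)s\in\rho$, a contradiction. The adjacent transpositions $\tau_j=(j\;\,j{+}1)$ generate $S_n$. So we can fix $i\in\{1,\dots,n-1\}$ with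
$$\tau_i\notin G. \tag{2}$$

**Definition 5.** A linear order on $X\subseteq V\setminus C$ is *good* if all its increasing $n$-tuples satisfy $\theta$. If $<,<'$ are good on $X$, $B\subseteq X$ has $n$ elements, $b$ is its $<$-increasing enumeration and $b^\sigma$ its $<'$-increasing one, we call $(\sigma(1),\dots,\sigma(n))$ the *word* of $<'$ relative to $<$ on $B$.

Restrictions of good orders are good. Since $b$ and $b^\sigma$ both satisfy $\theta$, *the permutation given by a word always lies in $G$*. This is how we shall use $G$: two good orders that differ too much would put too many permutations into $G$.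

**Example 10.** These notions make sense in any structure with a chosen type $\theta$. Let $n=4$, $C=\emptyset$, and let $\theta$ be the type of the increasing 4-tuples. In $(\mathbb Q,<)$, $G$ is trivial and the only good order on $\mathbb Q$ is $<$. In $(\mathbb Q,K)$ with the cyclic order $K$, the cycle $(1\,2\,3\,4)$ is in $G$, while $\tau_1\notin G$, because $K(t_1,t_2,t_3)$ holds and $K(t_2,t_1,t_3)$ does not for $t_1<t_2<t_3$. Placing the set of positive rationals below the rest gives another good order. For the betweenness relation of $\mathbb Q$ ("$y$ is between $x$ and $z$"), $G$ contains the reversal, and the reverse of $<$ is good.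

Let $c=(1\,2\cdots n)$ and let $w_0$ be the permutation with word $(n,n-1,\dots,1)$.

**Lemma 4.** (i) $G$ does not contain both $c$ and some $\tau_j$. (ii) If $w_0\in G$, reverses of good orders are good. (iii) If $c\in G$, rotations of good orders are good: if $X=X_1\cup X_2$ with $X_1$ below $X_2$, putting $X_2$ below $X_1$ and keeping the orders inside $X_1$ and $X_2$ gives a good order.

*Proof.* (i) Conjugating $\tau_j$ by powers of $c$ gives all adjacent transpositions, so $G$ would be $S_n$. (ii) The enumeration of an $n$-set in the reverse order is $t^{w_0}$, where $t\models\theta$ is the old one. (iii) For an $n$-set with $s$ elements in $X_1$, the new enumeration is $t^\sigma$ with $\sigma=(s+1,\dots,n,1,\dots,s)=c^s\in G$. $\square$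

**Lemma 5.** Let $<,<'$ be good on $Y\cup\{z\}$ ($z\notin Y$) and agree on $Y$. Let $B$ (resp. $T$) be the set of $y\in Y$ below (resp. above) $z$ in both orders, and $Q=Y\setminus(B\cup T)$.

- (a) It is impossible that $|Q|\ge1$, $|B|\ge i-1$ and $|T|\ge n-i-1$.
- (b) It is impossible that $|Q|\ge n-1$ and $|B|+|T|\ge1$.

Moreover, if $Q\neq\emptyset$, one of the two orders reads $B,z,Q,T$ and the other reads $B,Q,z,T$ (each set below the next).

*Proof.* We first prove the last sentence. Each $q\in Q$ satisfies either $z<q$ and $q<'z$, or $q<z$ and $z<'q$. If $q_1$ were of the first kind and $q_2$ of the second, then $q_2<z<q_1$ and $q_1<'z<'q_2$, contradicting agreement on $Y$. Suppose all are of the first kind. In $<$, the elements below $z$ form $B$ and those above form $Q\cup T$; in $<'$, those below form $B\cup Q$ and those above form $T$. So $B<Q$ and $Q<'T$, and by agreement these hold in both orders. Thus $<$ reads $B,z,Q,T$ and $<'$ reads $B,Q,z,T$. If all are of the second kind, the roles are exchanged.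

Now choose $\beta$ elements of $B$, $\kappa\ge1$ of $Q$ and $n-1-\beta-\kappa$ of $T$, if available. In the first case the word on these elements together with $z$ is
$$(1,\dots,\beta,\ \beta+2,\dots,\beta+\kappa+1,\ \beta+1,\ \beta+\kappa+2,\dots,n),$$
which is the cycle $(\beta{+}1\;\,\beta{+}2\cdots\beta{+}\kappa{+}1)$. In the second case it is the inverse. Either way $G$ contains this cycle.

(a) With $\beta=i-1$, $\kappa=1$ the cycle is $\tau_i$, contradicting (2).

(b) With $\kappa=n-1$, $\beta=0$ we get $c\in G$. With $\kappa=n-2$ and one element of $B$ we get $(2\cdots n)\in G$, or with one element of $T$ we get $(1\cdots n{-}1)\in G$. One computes $c\,(2\cdots n)^{-1}=(1\,2)$: $1\mapsto1\mapsto2$, $2\mapsto n\mapsto1$, and $j\mapsto j-1\mapsto j$ for $j\ge3$. Similarly $c\,(1\cdots n{-}1)^{-1}=(1\,n)$: $1\mapsto n-1\mapsto n$, $n\mapsto n\mapsto1$, and $j\mapsto j-1\mapsto j$ for $2\le j\le n-1$; and $c(1\,n)c^{-1}=(1\,2)$. So $\tau_1\in G$ in both cases, contradicting Lemma 4(i). $\square$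

**Lemma 6 (one new point).** Let $<,<'$ be good on $Y\cup\{z\}$ ($z\notin Y$) and agree on $Y$, and suppose that in $<$ at least $2n$ elements of $Y$ are below $z$ and at least $2n$ are above. Then $y<z\Leftrightarrow y<'z$ for all $y\in Y$.

*Proof.* Suppose $Q\ne\emptyset$. If $<$ reads $B,z,Q,T$, then $|B|\ge2n$ and $|Q\cup T|\ge2n$. If $|T|\ge n$, (a) is contradicted; otherwise $|Q|\ge n$ and (b) is contradicted. If $<$ reads $B,Q,z,T$, then $|T|\ge2n$ and $|B\cup Q|\ge2n$. If $|B|\ge n$, (a) is contradicted; otherwise $|Q|\ge n$ and (b) is contradicted. $\square$

**Lemma 7 (two new points).** Let $<,<'$ be good on $Y\cup\{z,z'\}$ ($z\ne z'$, both outside $Y$) and agree on $Y$. Suppose there are $n$ elements of $Y$ below both $z,z'$ in both orders, and $n$ elements above both in both orders. Then $z<z'\Leftrightarrow z<'z'$.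

*Proof.* Otherwise take $i-1$ of the former and $n-i-1$ of the latter together with $z,z'$. The two orders differ on these $n$ elements only by the exchange of the elements in places $i$ and $i+1$, so the word is $\tau_i\in G$, contradicting (2). $\square$

## A good order on a larger set, straightened along a long chain

Good orders on a set are not unique: they may be reversed or rotated. The next lemma says that a long chain $P$ in its given good order fixes this ambiguity for points placed in its middle. Let
$$\mu=16n^2,\qquad N=4\mu+n .$$

**Lemma 8.** Let $P=P_1\cup P_2\cup P_3\cup P_4$ with a good order $<$, $P_1<P_2<P_3<P_4$, $|P_j|=\mu$. Let $X=P\cup Z$ (disjoint, finite) carry a good order. Suppose that for each $z\in Z$ the extension of $<$ to $P\cup\{z\}$ with $P_2<z<P_3$ is good. Then $X$ has a good order $\lhd'$ which agrees with $<$ on $P_2\cup P_3\cup\{z\}$ for every $z\in Z$.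

*Proof.* Let $\lhd$ be a good order on $X$.

**Step 1 (for large parts of $P_1$ and $P_4$ on which the two orders are comparable).** Since $16n^2\ge(4n-1)^2+1$, Erdős–Szekeres gives $Y_1\subseteq P_1$ and $Y_4\subseteq P_4$, of size $4n$, on each of which $\lhd$ equals $<$ or its reverse. If $\lhd$ is reversed on $Y_1$, then the word on $n$ elements of $Y_1$ shows $w_0\in G$, and we replace $\lhd$ by its reverse, which is good by Lemma 4(ii). So we may assume that $\lhd$ agrees with $<$ on $Y_1$, and equals $<$ or its reverse on $Y_4$.

**Step 2 (for placing points of $Y_4$ entirely on one side of most of $Y_1$).** Let $y\in Y_4$ and apply Lemma 5 to $Y_1\cup\{y\}$ with the orders $<$ and $\lhd$. Since $Y_1<y$, here $T=\emptyset$, $B$ is the set of elements of $Y_1$ that are $\lhd$-below $y$, and $Q$ is the final segment of $Y_1$ that is $\lhd$-above $y$. By (b), $|Q|\le n-2$ or $B=\emptyset$. Let $Y_1'$ be $Y_1$ without its $n$ largest elements, so $|Y_1'|=3n$. In the first case $Y_1'\subseteq B$ and $y$ is $\lhd$-above all of $Y_1'$; in the second $y$ is $\lhd$-below all of $Y_1'$. Let $Y_4'\subseteq Y_4$, $|Y_4'|=2n$, consist of elements lying on the same side.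

**Step 3 (for excluding a reversal on $Y_4'$).** Suppose $\lhd$ is reversed on $Y_4'$. Take $s$ elements of $Y_1'$ and $n-s$ of $Y_4'$, and look at the words of $\lhd$ relative to $<$.

If $Y_1'\lhd Y_4'$, the words $(1,\dots,s,n,n-1,\dots,s+1)$ lie in $G$. For $s=n-2$ this is $\tau_{n-1}$. For $s=0$ it is $w_0$. For $s=1$ call it $r$: $r(1)=1$ and $r(j)=n+2-j$ for $j\ge2$. Then $rw_0(j)=r(n+1-j)$ equals $j+1$ for $j\le n-1$ and $1$ for $j=n$, so $rw_0=c$. Thus $c,\tau_{n-1}\in G$, contradicting Lemma 4(i).

If $Y_4'\lhd Y_1'$, the words $(n,n-1,\dots,s+1,1,\dots,s)$ lie in $G$. For $s=n-1$ this is $c^{-1}$. For $s=0$ it is $w_0$. For $s=2$ call it $w$: $w(j)=n+1-j$ for $j\le n-2$, $w(n-1)=1$, $w(n)=2$. Then $ww_0(j)=w(n+1-j)$ equals $2$ for $j=1$, $1$ for $j=2$, and $j$ for $j\ge3$, so $ww_0=\tau_1$. Thus $c,\tau_1\in G$, contradicting Lemma 4(i).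

So $\lhd$ agrees with $<$ on $Y_4'$.

**Step 4 (for putting $Y_1'$ below $Y_4'$).** If $Y_1'\lhd Y_4'$, let $\lhd'=\lhd$. If $Y_4'\lhd Y_1'$, then $n-1$ elements of $Y_1'$ and one of $Y_4'$ give the word $(n,1,\dots,n-1)=c^{-1}\in G$. By Lemma 4(iii) we may rotate $\lhd$ just after the $\lhd$-largest element of $Y_4'$. This gives a good order $\lhd'$ with $Y_1'\lhd'Y_4'$, unchanged inside $Y_1'$ and inside $Y_4'$. In both cases $\lhd'$ agrees with $<$ on $Y:=Y_1'\cup Y_4'$, and $|Y_1'|,|Y_4'|\ge2n$.

**Step 5 (for the middle points).** Let $z\in Z$. The extended order $<$ is good on $P\cup\{z\}$, and each $x\in P_2\cup P_3\cup\{z\}$ lies $<$-between $Y_1'$ and $Y_4'$. By Lemma 6, $Y_1'\lhd'x\lhd'Y_4'$. So any two elements of $P_2\cup P_3\cup\{z\}$ are between $Y_1'$ and $Y_4'$ in both orders, and by Lemma 7 the two orders agree on them. (If $Z=\emptyset$, the same argument works without $z$.) $\square$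

## The definable orders $<_p$

**Step 1 (for transferring good orders from $E$ to some $W_k$).** Each element of the finite set $C$ lies outside $E=\bigcap_kW_k$, so $C\cap W_k=\emptyset$ for all large $k$. Every $N$-subset of $E$ has a good order, namely $\lhd_E$, and having a good order is a first-order condition over $\mathbf c$ on an enumeration of the set. If every $W_k$ contained an $N$-subset without a good order, saturation would give one in $E$. So for some $k$, and then for all larger $k$, every $N$-subset of $W_k$ has a good order. Hence there is $k$ such that $W:=W_k$ satisfies
$$C\cap W=\emptyset,\qquad\text{every subset of $W$ with at most $N$ elements has a good order.} \tag{3}$$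
Subsets with fewer than $N$ elements are covered because they extend to $N$-subsets of the infinite set $W$.

**Definition 6.** Call a tuple $p=(p_1,\dots,p_{4\mu})$ of distinct elements of $W$ *good* if $p_1<\dots<p_{4\mu}$ is a good order. For a good $p$, let $J_p$ be the set of $z\in W\setminus\{p_1,\dots,p_{4\mu}\}$ such that the order $p_1<\dots<p_{2\mu}<z<p_{2\mu+1}<\dots<p_{4\mu}$ is good. Let $a=(p_{\mu+1},\dots,p_{\mu+i-1})$ and $b=(p_{2\mu+1},\dots,p_{2\mu+n-i-1})$. For distinct $z,z'\in J_p$ put
$$z<_pz'\iff(a,z,z',b)\models\theta .$$

In $(\mathbb Q,<)$, with $W=\mathbb Q$ and $\theta$ the type of increasing $n$-tuples, $p$ is good iff it is increasing, $J_p$ is the open interval $(p_{2\mu},p_{2\mu+1})$, and $<_p$ is the usual order on it.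

**Lemma 9.** $<_p$ is a linear order on $J_p$, and it is good.

*Proof.* Let $P=\{p_1,\dots,p_{4\mu}\}$, divided into consecutive blocks $P_1,\dots,P_4$ of size $\mu$, and let $Z\subseteq J_p$ with $|Z|\le n$. Then $P\cup Z\subseteq W$ has at most $N$ elements, so by (3) it has a good order, and Lemma 8 applies. We get a good order $\lhd'$ on $P\cup Z$ with $P_2\lhd'Z\lhd'P_3$, agreeing with the order of $p$ on $P_2\cup P_3$. The entries of $a$ are in $P_2$, those of $b$ in $P_3$. If $z\lhd'z'$ in $Z$, then $(a,z,z',b)$ is $\lhd'$-increasing, so it satisfies $\theta$; by (2), $(a,z',z,b)$ does not. So $<_p$ coincides with $\lhd'$ on $Z$. Since $n\ge3$ and $Z$ was any subset of size at most $n$, $<_p$ is a linear order, and all its increasing $n$-tuples satisfy $\theta$. $\square$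

## Separable pairs: moving past nothing

With a definable order at hand, we can formulate the replacement for "the transposition is an automorphism".

**Definition 7.** Let $J\subseteq V$ carry a linear order $<$. A pair $x<y$ in $J$ is *separable* if there is $D\subseteq V\setminus\{x,y\}$, $|D|\le m-1$, with no element of $D\cap J$ strictly between $x$ and $y$, such that $\{x\mapsto y\}\cup\mathrm{id}_D$ is not a p.i. Then $D$ is a *witness*. For $x\le y$ in $J$ let $x\approx y$ (and $y\approx x$) iff no pair in the interval $[x,y]$ of $J$ is separable. For $J=J_p$ with $<_p$ we write $\approx_p$.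

**Example 11.** In $(\mathbb Q,<)$ with $J=\mathbb Q$ no pair is separable. Without the condition on elements strictly between, $D=\{1/2\}$ would separate $0$ and $1$, although $0\simeq1$. In the colored chain $(\mathbb Z,<,U)$ of Example 6, with $m=2$ and $J=\mathbb Z$, the pair $(0,1)$ is separable with witness $D=\emptyset$, as the colors differ. The pair $(0,2)$ is not separable: an allowed $D$ has at most one element, and that element is below $0$ or above $2$. But $0\not\simeq_12$. This is why $\approx$ looks at all pairs in the interval: $0\not\approx2$ because of $(0,1)$.

**Lemma 10.** $\approx$ is an equivalence relation on $J$, and $x\approx y$ implies $x\sim y$.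

*Proof.* Reflexivity and symmetry are clear.

**Step 1 (transitivity).** Let $x\approx y\approx z$. If $y$ is not strictly between $x$ and $z$, the interval between $x$ and $z$ is contained in one of the other two intervals, and $x\approx z$. So, by symmetry, let $x<y<z$. A pair in $[x,z]$ lying in $[x,y]$ or in $[y,z]$ is not separable. Otherwise the pair is $u<y<v$. Let $D\subseteq V\setminus\{u,v\}$, $|D|\le m-1$, have no element of $D\cap J$ strictly between $u$ and $v$. Then $y\notin D$, and no element of $D\cap J$ is strictly between $u$ and $y$ or between $y$ and $v$. As $(u,y)$ and $(y,v)$ are not separable, $\{u\mapsto y\}\cup\mathrm{id}_D$ and $\{y\mapsto v\}\cup\mathrm{id}_D$ are p.i., and so is their composition $\{u\mapsto v\}\cup\mathrm{id}_D$. So $(u,v)$ is not separable.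

**Step 2 (from $\approx$ to $\sim$, by shifting elements one place at a time).** Let $x<y$, $x\approx y$, and let $F\subseteq V\setminus\{x,y\}$ be finite. Let $f_1<\dots<f_r$ be the elements of $F\cap J$ strictly between $x$ and $y$, and put $f_0=x$, $f_{r+1}=y$. Start with the set $F\cup\{x\}$, and successively replace $f_r$ by $f_{r+1}$, then $f_{r-1}$ by $f_r$, and so on, finally $f_0$ by $f_1$. When $f_j$ is to be replaced by $f_{j+1}$, the current set contains no element of $J$ strictly between $f_j$ and $f_{j+1}$, and it does not contain $f_{j+1}$: this is $y$ if $j=r$, and was just replaced if $j<r$. Consider the map $f_j\mapsto f_{j+1}$ fixing all other elements of the current set. Its restriction to a subset with at most $m$ elements is the identity, or it is $\{f_j\mapsto f_{j+1}\}\cup\mathrm{id}_D$ with $|D|\le m-1$; the latter is a p.i. since $(f_j,f_{j+1})$ is not separable. So the map is a p.i. The final set is $F\cup\{y\}$, and the composition is an isomorphism $R^*_{\restriction F\cup\{x\}}\to R^*_{\restriction F\cup\{y\}}$. As $F$ was arbitrary, $x\sim y$. $\square$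

**Lemma 11.** There is a good $p\in W^{4\mu}$ such that $J_p$ has infinitely many $\approx_p$-classes.

*Proof.* **Step 1 (for each $r$, a tuple $p$ with at least $r$ classes).** $W$ contains infinitely many $\sim$-classes, hence an infinite sequence of pairwise $\not\sim$ elements. By Ramsey we get such a sequence $w_1,w_2,\dots$ in which all index-increasing $n$-tuples have the same type; then all index-decreasing $n$-tuples have the same type too. By (3), $\{w_1,\dots,w_N\}$ has a good order. Since $N\ge(n-1)^2+1$, on some $n$-subset this order is the index order or its reverse. So either all index-increasing or all index-decreasing $n$-tuples satisfy $\theta$. Hence for each $r$, the elements $w_1,\dots,w_{4\mu+r}$ listed by increasing (resp. decreasing) index form a good order. Let $p$ be its first $2\mu$ elements followed by its last $2\mu$ elements. Then $p$ is good, and the $r$ middle elements lie in $J_p$. They are pairwise $\not\sim$, hence pairwise $\not\approx_p$ by Lemma 10.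

**Step 2 (for one $p$ for all $r$).** The set $W$ is definable from $e$. Goodness of $p$, membership in $J_p$ and the relation $<_p$ are expressed with the formula $\theta$ over $\mathbf c$. Separability quantifies over at most $m-1$ elements and says that a map between finite sets is not a p.i., which is first-order for a finite signature; then $\approx_p$ is definable as well. So "$p\in W^{4\mu}$ is good and $J_p$ has at least $r$ $\approx_p$-classes" is first-order in $p$ over $e,\mathbf c$. By Step 1 these conditions, $r\ge1$, are finitely satisfiable, and saturation gives one $p$ for all $r$. $\square$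

**Step 2 (for separable pairs whose ends all lie in two $\sim$-classes).** Fix $p$ as in Lemma 11, with $J=J_p$ and $<\,=\,<_p$. An infinite chain contains an infinite monotone sequence, so there is a monotone sequence $x_1,x_2,\dots$ of pairwise $\not\approx_p$ elements of $J$. The closed intervals of $J$ with endpoints $x_{2j-1},x_{2j}$ are pairwise disjoint, and each contains a separable pair. Passing to infinitely many of them, we may assume that these pairs have witnesses of a constant size $d\le m-1$. For each $l$ there are finitely many $\simeq_{\le l}$-classes. By pigeonhole, for all $s,l$ there are $s$ triples $(u_j,v_j,D_j)$, with $(u_j,v_j)$ separable with witness $D_j$ of size $d$, such that, after renumbering, $u_1<v_1<\dots<u_s<v_s$, the $u_j$ are pairwise $\simeq_{\le l}$, and the $v_j$ are pairwise $\simeq_{\le l}$. All these conditions are first-order over $e,\mathbf c,p$. By saturation there are $(u_j,v_j,D_j)_{j\ge1}$ with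
$$\begin{gathered}u_1<v_1<u_2<v_2<\cdots\text{ in }J,\qquad (u_j,v_j)\text{ separable with witness }D_j,\\ u_j\sim u_{j'},\quad v_j\sim v_{j'}\quad\text{for all }j,j'.\end{gathered}\tag{4}$$

## Separable pairs inside one class are impossible

The class of the $u_j$ has an admissible order of its own. We compare it with $<_p$; the rigidity in Lemmas 6 and 7 leaves no room for the witnesses.

**Step 1 (for a good admissible order increasing along the $u_j$).** Let $E'$ be the infinite $\sim$-class of the $u_j$. As $W$ is a $\simeq_{\le k}$-class, $E'\subseteq W$, so $E'\cap C=\emptyset$. Let $\lhd$ be an admissible order on $E'$, by Lemma 3 applied to $R^*$. Passing to a subsequence of the triples (Ramsey), which preserves (4), and possibly reversing $\lhd$, we may assume $u_1\lhd u_2\lhd\cdots$. All $\lhd$-increasing $n$-tuples of $E'$ have the same type, since $\lhd$ is admissible and $C\cap E'=\emptyset$; and $(u_1,\dots,u_n)\models\theta$, because $<$ is good on $J$ by Lemma 9. So $\lhd$ is good on $E'$.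

**Step 2 (for placing all $v_j$ in $E'$).** Let $a'=(u_1,\dots,u_{i-1})$ and $b'=(u_{i+2},\dots,u_n)$. The $n$-tuples $(a',u_i,v_i,b')$ and $(a',v_i,u_{i+1},b')$ are $<$-increasing, so they satisfy $\theta$. By (2), $(a',u_{i+1},v_i,b')\not\models\theta$. Suppose $v_i\notin E'$. The map $u_i\mapsto u_{i+1}$ fixing $a',b',v_i$ and $C$ is then $\lhd$-increasing on $E'$ and the identity elsewhere. By admissibility it is a p.i., so $(a',u_i,v_i,b')$ and $(a',u_{i+1},v_i,b')$ have the same type, a contradiction. So $v_i\in E'$, and all $v_j\sim v_i$ are in $E'$.

**Step 3 (for choosing a pair undisturbed by $p$).** On $E'\cap J$ both $<$ and $\lhd$ are good, and they agree on $Y=\{u_j:j\ge1\}$. For $j\ge2n$, the element $v_j\notin Y$ has at least $2n$ elements of $Y$ below it and infinitely many above it in $<$. By Lemma 6,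
$$u_j\lhd v_j\lhd u_{j+1}\qquad(j\ge2n). \tag{5}$$
So the open $\lhd$-intervals $(u_j,v_j)_\lhd$ of $E'$, $j\ge2n$, are pairwise disjoint. As $p$ is a finite tuple, fix $j\ge2n$ such that no entry of $p$ is in $(u_j,v_j)_\lhd$. Since $u_j,v_j\in J_p$, they are not entries of $p$ either.

**Step 4 (for an element of the witness between $u_j$ and $v_j$ in $\lhd$).** The map $\{u_j\mapsto v_j\}\cup\mathrm{id}_{D_j}$ is not a p.i. If no element of $D_j\cap E'$ were strictly $\lhd$-between $u_j$ and $v_j$, the map would be $\lhd$-increasing on $E'$ and the identity elsewhere, hence a p.i. by admissibility. So there is $d\in D_j\cap E'$ with $u_j\lhd d\lhd v_j$.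

**Step 5 (for $d\in J$).** By the choice of $j$, $d$ is not an entry of $p$, and no entry of $p$ lies in $E'$ weakly between $u_j$ and $d$ in $\lhd$. So the map $u_j\mapsto d$ fixing the entries of $p$ and $C$ is $\lhd$-increasing on $E'$ and the identity elsewhere; it is a p.i. Hence $(p,u_j)$ and $(p,d)$ have the same type. Membership of $z\in W\setminus\{p_1,\dots,p_{4\mu}\}$ in $J_p$ depends only on the type of $(p,z)$. Since $u_j\in J_p$ and $d\in E'\subseteq W$, it follows that $d\in J_p=J$. As $D_j$ is a witness, $d$ is not strictly $<$-between $u_j$ and $v_j$.

**Step 6 (the contradiction).** In $\lhd$, $d$ has $u_1,\dots,u_j$ below it and $u_{j+1},u_{j+2},\dots$ above it, by (5); in particular $d\notin Y$. By Lemma 6 with the roles of the orders exchanged, $u_j<d<u_{j+1}$. Since $d\in D_j$ is different from $v_j$ and is not strictly $<$-between $u_j$ and $v_j$, we get $v_j<d$. On the other hand $d\lhd v_j$. But the elements $u_1,\dots,u_j$, of which there are at least $n$, are below both $v_j$ and $d$ in both orders, and $u_{j+1},u_{j+2},\dots$ are above both in both orders. So Lemma 7, applied to the good orders $<$ and $\lhd$ on $Y\cup\{v_j,d\}\subseteq E'\cap J$, gives $v_j<d\Leftrightarrow v_j\lhd d$: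 a contradiction.

This proves Theorem 1: no structure as in the problem exists. $\blacksquare$

## Infinite signatures of bounded arity and the block partition

From here on $V$ is again the base of the given $R$.

**Lemma 12.** Let $V$ be infinite, the arities at most $m\ge1$, $J$ arbitrary, and suppose $\simeq_{m-1,R}$ has finitely many classes. Then there is a structure $R'$ on $V$ with finite signature having the same finite partial isomorphisms as $R$ (isomorphisms between restrictions to finite subsets). Hence $\simeq_{k,R}=\simeq_{k,R'}$ for all $k$ and $\simeq_R=\simeq_{R'}$.

*Proof.* **Step 1 (for finitely many isomorphism types of $m$-subsets).** Let $S,S'$ be $m$-subsets of $V$ meeting each $\simeq_{m-1}$-class in the same number of elements. If $S\neq S'$, there are $x\in S\setminus S'$ and $y\in S'\setminus S$ in the same class. Then $x\simeq_{m-1}y$ with $F=S\setminus\{x\}$ gives $R_{\restriction S}\cong R_{\restriction(S\setminus\{x\})\cup\{y\}}$, and the new set has the same numbers of elements in the classes and one more element in common with $S'$. Iterating, $R_{\restriction S}\cong R_{\restriction S'}$. As there are finitely many classes, there are finitely many isomorphism types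 of $m$-subsets.

**Step 2 (for defining $R'$).** Every $m$-tuple, repetitions allowed, lies in an $m$-subset of $V$. Its quantifier-free type is determined by the isomorphism type of that subset and the position of the tuple in it, one of $m^m$ possibilities. So there are finitely many quantifier-free types of $m$-tuples. Let $R'$ have one $m$-ary relation for each of these types.

**Step 3 (for comparing partial isomorphisms).** A finite p.i. of $R$ preserves quantifier-free types of tuples, so it is a p.i. of $R'$. Conversely, a finite p.i. of $R'$ sends each $m$-tuple to one of the same quantifier-free type in $R$. A tuple of length $r$ with $1\le r<m$ is padded to length $m$ by repeating its last coordinate, so all relations of $R$ of arity between $1$ and $m$ are preserved; $0$-ary relations are irrelevant. $\square$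

*Proof of Theorem 2, part 1.*

**(a)$\Rightarrow$(b).** This is Theorem 1 applied to the structure $R'$ of Lemma 12. (We may take $m\ge1$.)

**(b)$\Rightarrow$(c).** Choose representatives of the finitely many $\simeq_R$-classes. Any two distinct ones are not $\simeq_k$ for some $k$. Let $K$ be the maximum of these $k$, or $K=0$ if there is only one class. Suppose $x\simeq_ky$ for all $k\le K$. Since $\simeq_R\subseteq\simeq_k$ and $\simeq_k$ is an equivalence relation, the representatives of $x$ and $y$ are $\simeq_k$ for all $k\le K$, so they coincide. Hence $x\simeq_Ry$. So $\bigcap_{k\le K}\simeq_k\;=\;\simeq_R$, which has finitely many classes.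

**(c)$\Rightarrow$(a).** We have $\simeq_R\subseteq\simeq_k$ for all $k$, and by (c) $\simeq_R$ has finitely many classes; so $\simeq_k$ has finitely many.

**(b)$\Rightarrow$(d).** By the previous implications (b) implies (a). So Lemma 12 applies, and we may assume that the signature is finite, since (d) only speaks about finite p.i. Split the finite classes into singletons, and give each of the finitely many infinite classes $E_1,\dots,E_s$ an admissible order (Lemma 3). A map as in (d) fixes the elements of singleton blocks. It is a composition of $s$ maps, the $l$-th of which moves only elements of $E_l$, increasingly, inside $E_l$. Each of these is a p.i. by admissibility, so the composition is one.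

**(d)$\Rightarrow$(b).** Let $x,y$ be in one infinite block $L$ and let $F\subseteq V\setminus\{x,y\}$ be finite. The increasing bijection $(F\cap L)\cup\{x\}\to(F\cap L)\cup\{y\}$, together with the identity on $F\setminus L$, is a map as in (d), hence a p.i. So $x\simeq_Ry$, and $\simeq_R$ has at most as many classes as there are blocks. $\blacksquare$

*Proof of Theorem 2, part 2.* If the arities are unbounded, Example 7 is a structure of the required kind. If they are bounded, none exists: for $V$ infinite this is (a)$\Rightarrow$(b) of part 1, and for $V$ finite $\simeq_R$ has finitely many classes. $\blacksquare$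

*Proof of Theorem 2, part 3.* Example 8 is the required structure for each $m\ge2$. If one $K$ were such that, for every finite signature, finitely many classes of all $\simeq_k$ with $k\le K$ forced finitely many classes of $\simeq_R$, the example with $m=K+2$ would contradict it: there $\simeq_k$ has one class for all $k\le K$. The same example shows that no one $K$ gives $\simeq_R=\bigcap_{k\le K}\simeq_{k,R}$ for all finite signatures, since that intersection has one class. $\blacksquare$
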